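# Infinitely many sheets over a smoothly bounded domain

## 1. A helix of discs with a common center

Fix an integer $N\ge1$. In $\mathbb C^3$, with coordinates $(z,\alpha,\beta)$, consider for each $x\in[0,1]$ the analytic disc
$$D_x=\{(z,\;e^{2\pi iNx},\;xz):\ |z|\le1\}.$$
The boundary of $D_x$ remembers $x$: there $|z|=1$, and the quotient $b=\beta/z$ equals $x$. So, as $x$ runs over $[0,1]$, the pair $(\alpha,b)$ on the boundary runs once along the embedded arc
$$Z_N=\{(e^{2\pi iNx},x):0\le x\le1\}\subset\mathbb C^2 ,$$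
a helix that winds $N$ times around $\alpha=0$. The center of $D_x$ forgets almost everything: it is $(0,e^{2\pi iNx},0)$. In particular the $N+1$ discs $D_{k/N}$, $k=0,\dots,N$, all have the center $(0,1,0)$.

This construction is for producing many points of an envelope of holomorphy over one point of $\mathbb C^n$. If a domain contains all the circles $\partial D_x$ and the disc $D_0$, every function holomorphic there continues along the moving disc, and over the common center we collect $N+1$ continuations. They differ if some function can tell the turns of the helix apart. The natural candidate is $\log\alpha$, with the branch chosen by $b$. Here is that branch. $\mathrm{Log}$ is the principal logarithm.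

**Lemma 1 (a branch along the helix).** Let $0<\epsilon\le\frac1{90}$ and
$$U'_\epsilon=\{(\alpha,b):\ \exists x\in[0,1],\ |b-x|<\tfrac1{100N},\ |\alpha-e^{2\pi iNx}|<\epsilon\},\qquad U''=\{|\alpha-1|<\tfrac1{10},\ |b|<\tfrac1{10N}\}.$$
Then $\mathfrak l(\alpha,b)=2\pi iNx+\mathrm{Log}(\alpha e^{-2\pi iNx})$ does not depend on the admissible $x$. It is a holomorphic function on $U'_\epsilon$ with $e^{\mathfrak l}=\alpha$ and $\mathfrak l(e^{2\pi iNx},x)=2\pi iNx$. On $U'_\epsilon\cap U''$ one has $\mathfrak l=\mathrm{Log}\,\alpha$.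

**Proof.** For admissible $x$ we have $|\alpha e^{-2\pi iNx}-1|<\frac1{90}$, so $|\mathrm{Log}(\alpha e^{-2\pi iNx})|<0.02$. Two admissible $x,x'$ satisfy $|x-x'|<\frac1{50N}$, hence $2\pi N|x-x'|<0.13$. The two values of $\mathfrak l$ differ by an element of $2\pi i\mathbb Z$ of modulus $<0.13+0.04$, so they coincide. An $x$ admissible at a point is admissible nearby, so locally $x$ may be kept fixed; hence $\mathfrak l$ is holomorphic. The formulas $e^{\mathfrak l}=\alpha$ and $\mathfrak l(e^{2\pi iNx},x)=2\pi iNx$ are clear. On $U'_\epsilon\cap U''$ we have $x<\frac1{10N}+\frac1{100N}=\frac{0.11}N$, so $2\pi Nx<0.7$ and $|\mathrm{Im}\,\mathfrak l|<0.72<\pi$. Since $e^{\mathfrak l}=\alpha$, this forces $\mathfrak l=\mathrm{Log}\,\alpha$. $\square$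

## 2. Envelopes of holomorphy and sheets

**Definition (Riemann domain).** A Riemann domain over $\mathbb C^n$ is a connected complex manifold $X$ with a locally biholomorphic map $\pi:X\to\mathbb C^n$. Example: $\{(x,s)\in\mathbb C^2:s^2=x,\ x\neq0\}$ with $\pi(x,s)=x$ has two points over each $x\ne0$.

**Definition (envelope).** Let $\Omega\subset\mathbb C^n$ be a domain. Its envelope of holomorphy $(\widetilde\Omega,\pi)$ is the smallest Stein Riemann domain over $\mathbb C^n$ to which all functions holomorphic on $\Omega$ extend. So there is a canonical embedding $j:\Omega\to\widetilde\Omega$ with $\pi\circ j=\mathrm{id}$, and every $f\in\mathcal O(\Omega)$ has an $\tilde f\in\mathcal O(\widetilde\Omega)$ with $\tilde f\circ j=f$. Existence and Steinness are due to Cartan–Thullen and Oka. The proof below uses only that $\widetilde\Omega$ is Stein and that functions extend.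

**Definition (sheets).** The envelope is schlicht if $\pi$ is injective. It is finitely sheeted if $\#\pi^{-1}(z)\le N$ for all $z$, for one finite $N$, and infinitely sheeted if the fiber cardinalities are not bounded by any finite number.

The simplest cases are schlicht. For $n=1$ every domain is Stein and is its own envelope. For $n=2$ take the Hartogs figure
$$G=\{|z|<1,|w|<\tfrac12\}\cup\{\tfrac12<|z|<1,|w|<1\}.$$
For $f\in\mathcal O(G)$ and $\frac12<\rho<1$, the integral $\frac1{2\pi i}\int_{|\zeta|=\rho}\frac{f(\zeta,w)}{\zeta-z}\,d\zeta$ is holomorphic for $|z|<\rho$, $|w|<1$, and equals $f$ where $|w|<\frac12$ by Cauchy's formula. So $f$ extends to the unit bidisc, which is Stein. The envelope is the bidisc, with one sheet.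

The question, taken from Daniel Jupiter, "A schlichtness theorem for envelopes of holomorphy", arXiv:math/0404497 (2004), is this. Bounded domains with infinitely sheeted envelopes are known to exist, but in the classical examples the boundaries are highly nonsmooth. Is there, for some $n\ge2$, a bounded domain in $\mathbb C^n$ with smooth boundary whose envelope is infinitely sheeted? The answer is yes.

**Theorem.** For every $n\ge5$ there is a bounded domain $\Omega\subset\mathbb C^n$ with $C^\infty$ boundary whose envelope of holomorphy $(\widetilde\Omega,\pi)$ is infinitely sheeted. More precisely, there are points $q_N\in\mathbb C^n$, $N=1,2,\dots$, with $\#\pi^{-1}(q_N)\ge N+1$.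

We do not decide which $n\in\{2,3,4\}$ admit such domains, nor whether one single fiber can be infinite.

Besides the facts above we use the following.

1. Oka's theorem: pseudoconvex open sets in $\mathbb C^n$ are Stein. If $D$ is pseudoconvex and $\psi$ is plurisubharmonic (psh) and continuous into $[-\infty,\infty)$ on $D$, then $\{\psi<0\}$ is pseudoconvex: for a continuous psh exhaustion $s\ge0$ of $D$, the function $s+\max(0,-\log(-\psi))$ is one of $\{\psi<0\}$.
2. Docquier–Grauert (1960): an open subset $D$ of a Stein manifold $M$, such that each point of $\partial D$ in $M$ has a neighborhood $U$ with $U\cap D$ Stein, is Stein.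
3. K. Stein (1956): unramified (unlimited) coverings of Stein manifolds are Stein.
4. Sard's theorem; Whitney's theorem that every closed set in $\mathbb R^m$ is the zero set of a smooth function $\ge0$; the approximation theorems of Weierstrass and Runge.

## 3. Lifting a moving disc to the envelope

**Lemma 2.** Let $\Phi:[0,1]\times\overline{\mathbb D}\to\mathbb C^n$ be continuous, each $\Phi_\tau$ holomorphic in $\mathbb D$, with $\Phi(\{0\}\times\overline{\mathbb D})\cup\Phi([0,1]\times\partial\mathbb D)\subset\Omega$. Then there is a continuous $\widetilde\Phi:[0,1]\times\overline{\mathbb D}\to\widetilde\Omega$ with $\pi\widetilde\Phi=\Phi$ and $\widetilde\Phi=j\Phi$ on $\{0\}\times\overline{\mathbb D}\,\cup\,[0,1]\times\partial\mathbb D$.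

**Step 1: a uniform radius.** This makes the steps in $\tau$ uniformly long. Let $K=j\Phi(\{0\}\times\overline{\mathbb D}\cup[0,1]\times\partial\mathbb D)$. Since $\widetilde\Omega$ is Stein, the hull $\widehat K=\{p:|F(p)|\le\max_K|F|\ \forall F\in\mathcal O(\widetilde\Omega)\}$ is compact. Each point of $\widetilde\Omega$ has a neighborhood that $\pi$ maps biholomorphically onto a ball, and for nearby points half the radius works. By compactness there is $r>0$ such that each $p\in\widehat K$ has a neighborhood mapped biholomorphically onto $B(\pi(p),r)$. Let $\sigma_p$ be the inverse map. Choose $\eta_0>0$ with $|\Phi_\tau(\zeta)-\Phi_{\tau'}(\zeta)|<r/2$ for $|\tau-\tau'|\le\eta_0$.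

**Step 2: one step of the lift.** Suppose a lift exists on $[0,\tau_0]$ (for $\tau_0=0$ it is $j\Phi_0$). As $\pi$ is locally biholomorphic, $\widetilde\Phi_{\tau_0}$ is holomorphic in $\mathbb D$. The maximum principle for $F\circ\widetilde\Phi_{\tau_0}$ gives $\widetilde\Phi_{\tau_0}(\overline{\mathbb D})\subset\widehat K$. For $\tau_0\le\tau\le\min(\tau_0+\eta_0,1)$ put
$$\widetilde\Phi_\tau(\zeta)=\sigma_{\widetilde\Phi_{\tau_0}(\zeta)}(\Phi_\tau(\zeta)).$$
At $\tau=\tau_0$ this is the given lift.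

**Step 3: continuity.** The section used depends on $\zeta$, so this must be checked. Let $p=\widetilde\Phi_{\tau_0}(\zeta)$, $p'=\widetilde\Phi_{\tau_0}(\zeta')$ with $\zeta'$ close to $\zeta$. Then $p'=\sigma_p(\pi(p'))$ and $|\pi(p)-\pi(p')|<r/2$. The sections $\sigma_p,\sigma_{p'}$ agree at $\pi(p')$, hence on the connected set $B(\pi(p),r)\cap B(\pi(p'),r)$. This set contains $\Phi_\tau(\zeta')$, because $|\Phi_\tau(\zeta')-\pi(p')|<r/2$. So $\widetilde\Phi_\tau(\zeta')=\sigma_p(\Phi_\tau(\zeta'))$ for all $\zeta'$ near $\zeta$ and all $\tau$ of the step, which is continuous in $(\tau,\zeta')$.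

**Step 4: boundary values.** For $\zeta\in\partial\mathbb D$, the paths $\tau\mapsto\widetilde\Phi_\tau(\zeta)$ and $\tau\mapsto j\Phi_\tau(\zeta)$ lift the same path and agree at $\tau_0$, so they are equal. Finitely many steps of length $\eta_0$ reach $\tau=1$. $\square$

**Example (at least $N+1$ sheets, smooth boundary, $N$ fixed).** In $\mathbb C^3$ let
$$O_1=\{|z|<2,\ |\alpha-1|<\tfrac1{10},\ |\beta|<\tfrac1{20N}\},\qquad O_2=\{\tfrac12<|z|<2,\ (\alpha,\beta/z)\in U'_{1/90}\}.$$
Then $D_0\subset O_1$ and all circles $\partial D_x$ lie in $O_2$. Put $f=\mathrm{Log}\,\alpha$ on $O_1$ and $f=\mathfrak l(\alpha,\beta/z)$ on $O_2$. On $O_1\cap O_2$ we have $|\beta/z|<\frac1{10N}$, so $(\alpha,\beta/z)\in U'_{1/90}\cap U''$ and the definitions agree by Lemma 1. Let $K$ be the compact connected set $D_0\cup\bigcup_x\partial D_x$, take a smooth function with compact support in $O_1\cup O_2$ that is $1$ on $K$, and let $G$ be the component containing $K$ of its superlevel set for a regular value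 in $(0,1)$. Then $G$ is a bounded domain with smooth boundary, and $f\in\mathcal O(G)$. Lemma 2 lifts the discs $D_x$ to $\widetilde D_x$ in $\widetilde G$. The function $\tilde f\circ\widetilde D_x$ is holomorphic in $\mathbb D$, continuous on $\overline{\mathbb D}$, and equal to $2\pi iNx$ on $\partial\mathbb D$, hence constant. So $\tilde f$ takes the values $2\pi ik$ at the points $\widetilde D_{k/N}(0)$ over $(0,1,0)$: these are $N+1$ distinct points of one fiber.

Thus each finite number is easy, and the difficulty is to serve all $N$ in one bounded domain. The first thing to try is to place a helix for every $N$ in one domain, at positions accumulating somewhere, and to use $\log\alpha$ for each. If the positions accumulate at a boundary point $p$ and the boundary is smooth, then arbitrarily small neighborhoods of $p$ meet the domain in a connected half-ball, so the helices cannot be kept apart by thin tubes. We now build such a domain. Section 7 shows at which point $\log\alpha$ breaks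 down on it.

## 4. Gates on the hypersurface $\mathrm{Re}(zw)=Q$

We work in $\mathbb C^5$ with coordinates $(z,w,\alpha,\beta,y)$. The variable $w$ is transversal to the discs, and $t=\mathrm{Re}\,y$ says which helix is meant: the $N$-th one sits at $y=y_N$, with $y_N\downarrow0$. Put
$$W=zw,\qquad b=\beta/z\ (z\neq0),\qquad t=\mathrm{Re}\,y .$$
On $\{z\ne0\}$, $(z,W,\alpha,b,y)$ are holomorphic coordinates. Up to a second-order term, the domain will be $\{\mathrm{Re}\,W>Q\}$. A point with $|z|=1$, $w=0$ lies in it iff $Q<0$. We make $Q$ very flat and negative exactly where circles should pass: these are the gates. Near a gate $Q$ must be large enough, off the intended circles, to force $|z|\approx1$, $\mathrm{Im}\,y\approx0$ and $(\alpha,b)$ close to the helix.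

To measure closeness to a gate holomorphically, put
$$A=y^2+2zw,\qquad R=R(A)=\exp(-A^{-1/2})\ \ (\mathrm{Re}\,A>0,\text{ principal branch}),\qquad u=\frac{zw}{R(A)} .$$
Since $|\arg A^{-1/2}|<\pi/4$, we have $|R(A)|\le\exp(-|A|^{-1/2}/\sqrt2)$. On a gate ($w=0$, $y=t>0$) one has $A=t^2$ and $R=e^{-1/t}$, so $u$ is $W$ measured in units of $e^{-1/t}$. The term $2zw$ in $A$ is there because $\mathrm{Re}(y^2)$ alone need not be positive on our domain; Lemma 3 shows that $\mathrm{Re}\,A$ is.

**The fixed functions.**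

- $g(t)=e^{-1/t^2}$ for $t>0$, $g=0$ for $t\le0$. For $|t|\le\frac14$, $g(t)\le t^2/4$, because $se^{-s}\le16e^{-16}<\frac14$ for $s=t^{-2}\ge16$.
- $h(t)=e^{-|t|^{-1/2}}$, $h(0)=0$; smooth and flat at $0$.
- $\mathsf e(\alpha,b)=|\alpha-1|^2+|b|^2$.
- $d_N\in C^\infty(\mathbb C^2)$, $0\le d_N\le1$, $d_N^{-1}(0)=Z_N$, all partial derivatives of order $\le N$ bounded by $1$. To construct it, take $f\ge0$ smooth with $f^{-1}(0)=Z_N$ (Whitney) and $\mu\in C_c^\infty(\mathbb C^2)$, $0\le\mu\le1$, $\mu=1$ near $Z_N$. Then $\mu f+(1-\mu)$ vanishes exactly on $Z_N$ and all its derivatives are bounded; multiply it by a small positive constant. Note that $(1,0)\in Z_N$.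
- $\theta\in C_c^\infty((\frac14,4))$, $0\le\theta\le1$, $\theta=1$ on $[\frac13,3]$.
- $\chi_1,\chi_2\ge0$ smooth: $\chi_1(\rho)=0$ for $\rho\le\frac54$, $\chi_1\ge1$ for $\rho\ge\frac43$; $\chi_2(\rho)=0$ for $|\rho|\le1$, $\chi_2\ge2$ for $|\rho|\ge2$.

For small $t>0$ there are three scales, $g(t)=e^{-1/t^2}\ll e^{-1/t}\ll h(t)=e^{-t^{-1/2}}$. The depth of a gate is $g$, the unit for $W$ is $|R|\approx e^{-1/t}$, and the walls of the gate have strength $h$. If $|W|\lesssim|R|$, then $Q\lesssim e^{-1/t}$ is so small compared with $h$ that the walls confine $(\alpha,b)$. And since $g\ll|R|$, the condition $\mathrm{Re}\,W>-g$ makes $\mathrm{Re}\,u$ almost nonnegative, so $u$ stays away from $-1$. The next lemma states this.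

**Lemma 3.** For $E\ge2$, $0<\varepsilon\le1$ there is $\varpi(E,\varepsilon)\in(0,1)$, depending only on $E,\varepsilon$, such that the following holds. Suppose $z\ne0$, $|t|\le\frac14$, and
$$\mathrm{Re}\,W>\Sigma-g(t),\qquad \Sigma=(\log|z|)^2+(\mathrm{Im}\,y)^2+\varphi+\chi,\tag{1}$$
with numbers $\varphi,\chi\ge0$, and $\varphi\ge h(t)$ in case $t<0$. Then $\mathrm{Re}\,A>0$ and $t^2\le2|A|$. If moreover $|A|\le\varpi(E,\varepsilon)$ and $|W|\le E|R(A)|$, then $t>0$ and

(i) $|A-t^2|\le\varepsilon t^2$; (ii) $|\mathrm{Im}\,A^{-1/2}|\le\varepsilon$; (iii) $\Sigma\le4Ee^{-1/t}$; (iv) $g(t)\le\varepsilon|R(A)|$; (v) $\mathrm{Re}\,u\ge-\varepsilon-\varepsilon|u|$.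

**Step 1: positivity of $\mathrm{Re}\,A$.** By (1) and $g\le t^2/4$,
$$\mathrm{Re}\,A=t^2-(\mathrm{Im}\,y)^2+2\mathrm{Re}\,W>t^2-(\mathrm{Im}\,y)^2+2\Sigma-2g\ge t^2+(\mathrm{Im}\,y)^2-2g\ge\tfrac12t^2+(\mathrm{Im}\,y)^2 .$$
Hence $\mathrm{Re}\,A>0$ and $t^2\le2\,\mathrm{Re}\,A\le2|A|$.

**Step 2: $A$ is close to $t^2$.** Let $s=|A|<1$ and $\Delta(s)=Ee^{-s^{-1/2}/\sqrt2}+e^{-1/(2s)}$. Since $t^2\le2s$, $g(t)\le e^{-1/(2s)}$. So $|W|\le E|R|\le\Delta$ and $\Sigma<\mathrm{Re}\,W+g\le\Delta$, whence $|\mathrm{Im}\,y|\le\sqrt\Delta$. From $A-t^2=2it\,\mathrm{Im}\,y-(\mathrm{Im}\,y)^2+2W$,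
$$|A-t^2|\le3\Delta+2\sqrt{2s\Delta}\le\tfrac\varepsilon8s^2$$
if $s$ is small in terms of $E,\varepsilon$, because $\Delta(s)$ tends to $0$ faster than any power of $s$. So $t^2\ge s-\frac18s\ge\frac s2>0$ and $|A/t^2-1|\le\frac\varepsilon4s\le\frac14$. This gives (i).

**Step 3: the size and argument of $R$.** For $|\zeta-1|\le\frac14$ we have $|\zeta^{-1/2}-1|\le|\zeta-1|$, since the derivative of $\zeta^{-1/2}$ there is at most $\frac12(\frac34)^{-3/2}<1$. With $\zeta=A/t^2$,
$$\big|A^{-1/2}-|t|^{-1}\big|\le|t|^{-1}\tfrac\varepsilon4s\le\tfrac\varepsilon4\sqrt{2s}\le\varepsilon .$$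
This gives (ii) and $e^{-\varepsilon}e^{-1/|t|}\le|R|\le e^{\varepsilon}e^{-1/|t|}$.

**Step 4: the sign of $t$, and (iii), (iv).** As $g(t)\le e^{-1/|t|}$, we get $\Sigma\le E|R|+g\le(eE+1)e^{-1/|t|}\le4Ee^{-1/|t|}$. If $t<0$, then $e^{-|t|^{-1/2}}\le\varphi\le\Sigma\le4Ee^{-1/|t|}$, i.e. $|t|^{-1}-|t|^{-1/2}\le\log4E$. This is impossible when $|t|\le\sqrt{2s}$ is small in terms of $E$. So $t>0$ and (iii) holds. Next, $g/|R|\le e^{\varepsilon}e^{-1/t^2+1/t}\le\varepsilon$ for small $t$, which is (iv).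

**Step 5: (v).** Put $\gamma=\mathrm{Im}\,A^{-1/2}$, so $1/R=|R|^{-1}e^{i\gamma}$ with $|\gamma|\le\varepsilon\le1$ and $\cos\gamma>0$. As $\mathrm{Re}\,W>-g$,
$$\mathrm{Re}\,u=|R|^{-1}(\mathrm{Re}\,W\cos\gamma-\mathrm{Im}\,W\sin\gamma)\ge-\frac g{|R|}-|u||\gamma|\ge-\varepsilon-\varepsilon|u|.\qquad\square$$

**A scale for the first disc.** Let $\varpi_0=\varpi(2,\frac1{20})$ and fix $\ell\in(0,\frac18]$ with $4\ell^2+g(2\ell)\le\varpi_0/2$. Let
$$D^*=\{|z|\le1,\ w=0,\ \alpha=1,\ \beta=0,\ y=\ell\},\quad S=\{|z|<\tfrac32;\ |w|,|\alpha-1|,|\beta|,|y-\ell|<\varsigma\},$$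
with $0<\varsigma<\frac14$ so small that on $S$: $|A-\ell^2|<\ell^2/2$, $|y|<1$, $|w|\le|R(A)|/4$. (As $\varsigma\to0$, $A\to\ell^2$ uniformly on $S$, and $R(\ell^2)=e^{-1/\ell}>0$.) Hence $|u|\le\frac38<\frac12$ on $S$.

## 5. The constants attached to $N$

The positions $y_N$ will be chosen last, after constants that depend only on $N$ and $\ell$. We list these in the order in which they are chosen; the index $N$ is suppressed on most of them. On a first reading, note only the purpose of each item.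

**(a) The tube around the helix.** $\kappa=\frac{\log(400N)}{\log5}>3$, $\varepsilon_1=\frac1{48\kappa}$, $\varepsilon_2=\frac1{32\kappa}$ $(<\frac1{90})$. Let $U'=U'_{\varepsilon_2}$, with $U''$ and $\mathfrak l$ as in Lemma 1.

**(b) Polynomials that detect the helix.** There are polynomials $P_1,\dots,P_k$ in $(\alpha,b)$ with $|P_i|<1$ on $Z_N$ and $\max_i|P_i|\ge\lambda>1$ on the compact set $\{|\alpha|\le\frac32,|b|\le8\}\setminus U'$. By compactness it is enough to find, for each point $(\alpha_0,b_0)$ of this set, one polynomial $P$ with $|P|<1$ on $Z_N$ and $|P(\alpha_0,b_0)|>1$. If $b_0\notin[0,1]$, Runge's theorem gives such a polynomial in $b$ alone. If $b_0\in[0,1]$, then $\rho:=|\alpha_0-e^{2\pi iNb_0}|>0$, since $Z_N\subset U'$. By Weierstrass there is a polynomial $L(b)$ with $|L(b)-e^{2\pi iNb}|<\rho/4$ on $[0,1]$, and $P=2(\alpha-L(b))/\rho$ satisfies $|P|<\frac12$ on $Z_N$ and $|P(\alpha_0,b_0)|>\frac32$. Let $m\ge1$ bound the degrees in $b$. Then $p_i(z,\alpha,\beta)=z^mP_i(\alpha,\beta/z)$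 are polynomials, so they make sense also at $z=0$. Put $\delta=\min(\frac12,\frac{\log\lambda}{2m})$.

**(c) Two psh detectors.** Choose $c\in(0,\frac14]$ and put $V=3+\frac12\log\frac1c$, $M_1=V/\varepsilon_1$, with $c$ so small that $2cV+4cM_1\le\delta$. Put $s'=2(V+2M_1)/\log\lambda$, $s''=2V/\log5$ and
$$v'=s'\log^+\max_i|p_i(z,\alpha,\beta)|,\qquad v''=s''\log^+\big(100N\max(|\alpha-1|,|\beta|)\big),$$
where $\log^+=\max(\log,0)$. These are continuous, psh and $\ge0$. Let $C',C''$ be the suprema of $v',v''$ over $|z|<3$, $|\alpha|<\frac32$, $|\beta|<4$. Then $C''\le s''\log(400N)=2\kappa V$; put $M_2=4\kappa V\ge2C''$. For $|\alpha|<\frac32$, $|\beta|<4$: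
$$e^{-\delta}\le|z|<3,\ (\alpha,b)\notin U'\ \Rightarrow\ v'\ge V+2M_1;\qquad\tfrac12\le|z|<3,\ (\alpha,b)\notin U''\ \Rightarrow\ v''\ge2V.\tag{2}$$
For the first, $|b|<4e^{1/2}<8$, so $|P_i|\ge\lambda$ for some $i$, and $|p_i|=|z|^m|P_i|\ge e^{-m\delta}\lambda\ge\lambda^{1/2}$. For the second, $|\alpha-1|\ge\frac1{10}$ or $|\beta|=|z||b|\ge\frac1{20N}$, so $100N\max(|\alpha-1|,|\beta|)\ge5$.

**(d) Large numbers.** $\Xi_1\ge2$ with $M_1\Xi_1\ge C'$. $\Xi\ge4\Xi_1$ with $0.9M_1\Xi\ge C'+\frac2c$ and $0.5M_2\Xi^2\ge C''+\frac2c$. $V_{\max}=\max(C'+M_1\Xi,\ C''+M_2(\Xi+1)^2)$ and $E=\exp(\frac3c+2V_{\max})$.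

**(e) Accuracy.** $\varepsilon\in(0,1]$ with $\varepsilon\le\frac1{4E}$, $4\Xi\varepsilon M_1\le\frac14$, $4\Xi\varepsilon(2\Xi+2)M_2\le\frac14$.

**(f) Closeness to the helix.** $\kappa^\circ,\eta>0$ such that $36\,\Xi\kappa^\circ\le(300N)^{-2}$, and such that $|\alpha|,|b|\le\frac43$, $d_N(\alpha,b)\le\kappa^\circ$, $|\log|z||\le\eta$ imply $|p_i(z,\alpha,zb)|\le1$ for all $i$, i.e. $v'=0$. These exist: the compact sets $\{|\alpha|,|b|\le\frac43,\ d_N\le\kappa^\circ\}$ decrease to $Z_N$ as $\kappa^\circ\to0$, so for small $\kappa^\circ$ we have $\max_i|P_i|\le\lambda_0<1$ there; then take $\eta$ with $e^{m\eta}\lambda_0\le1$.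

**(g) Where the gate analysis is valid.** $\varpi_N\in(0,\ell^2/2)$ with $\varpi_N\le\varpi(E,\varepsilon)$ and $4Ee^{-1/t}\le\min(c,\eta)^2$ for $0<t\le\sqrt{2\varpi_N}$.

Finally choose $y_1,y_2,\dots>0$ with $y_1<\ell/16$, $y_{N+1}<y_N/16$, and for each $N$
$$100\,y_N^2\le\varpi_N,\qquad4E\exp(-\tfrac1t+t^{-1/2})\le\kappa^\circ\quad(0<t\le2y_N).\tag{3}$$

## 6. The domain in $\mathbb C^5$

**Step 1: the walls $\varphi$.** They should confine $(\alpha,b)$ to $Z_N$ at $t=y_N$ and to $(1,0)$ at the other $t>0$. For $t>0$ let $\theta_N(t)=\theta(t/y_N)$. The supports lie in $(y_N/4,4y_N)$, so they are disjoint. Put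
$$\varphi=h(t)\Big\{\sum_N\theta_N\big[d_N(\alpha,b)+(\tfrac t{y_N}-1)^2\mathsf e\big]+\big(1-\sum_N\theta_N\big)\mathsf e\Big\}\ (t>0),\qquad\varphi=h(t)\ (t\le0).$$
Then $\varphi\ge0$, and $\varphi$ is $C^\infty$ on $\{z\neq0\}$. For $t>0$ the sum is locally finite. On $\mathrm{supp}\,\theta_N$ we have $y_N/4\le t\le4y_N$, so the $j$-th $t$-derivatives of $\theta_N$ and of $(t/y_N-1)^2$ are $O(t^{-j})$ there, with constants independent of $N$. Derivatives of $d_N$ of order $\le k$ are bounded by $1$ if $N\ge k$, and the finitely many $N<k$ play no role for small $t$. Hence the $k$-th order derivatives of $\{\cdots\}$ in $(t,\alpha,b)$ are $O(t^{-k})$ as $t\to0^+$, locally uniformly. The derivatives of $h$ are $h$ times powers of $|t|^{-1/2}$, so all derivatives of $\varphi$ tend to $0$ locally uniformly as $t\to0^\pm$. A continuous function, smooth off $\{t=0\}$, with this property is smooth.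

**Step 2: the main piece $\Omega_r$.** Let
$$Q=(\log|z|)^2+(\mathrm{Im}\,y)^2+\varphi+\chi-g(t),\qquad\chi=\chi_1(|\alpha|)+\chi_1(|b|)+\chi_2(t/\ell).$$
Let $k_0>0$ be a regular value of $Q$ (Sard) with $k_0\le\frac1{400}$ and $k_0+10\sqrt{k_0}\le\varpi_0/2$, and
$$\Omega_r=\{z\neq0,\ \rho_0<0\},\qquad\rho_0=-\mathrm{Re}\,W+\tfrac1{4k_0}|W|^2+Q=\tfrac1{4k_0}|W-2k_0|^2-k_0+Q.\tag{4}$$

**Step 3: bounds, so that $\Omega_r$ is relatively compact in $\{z\ne0\}$.** Let $G=\{z\ne0,\rho_0\le0\}$. On $G$ we have $Q\le k_0$ and $|W-2k_0|^2\le4k_0(k_0-Q)\le4k_0(k_0+g(t))$. All terms of $Q$ except $-g$ are $\ge0$, so each is $\le k_0+g(t)$. Since $\chi\le k_0+1<2$, we get $|t|<2\ell\le\frac14$, and hence $g(t)\le g(2\ell)\le e^{-16}$. Now: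

- $\chi<1$ gives $|\alpha|,|b|<\frac43$;
- $(\log|z|)^2<1$, so $e^{-1}<|z|<e<3$, and $|\beta|\le\frac43e<4$;
- $(\mathrm{Im}\,y)^2\le k_0+g(2\ell)$, so $|y|<1$;
- $|W|\le2k_0+2\sqrt{k_0}\le5\sqrt{k_0}\le\frac14$, so $|w|\le\frac e4<1$;
- $|A|\le|y|^2+2|W|\le4\ell^2+k_0+g(2\ell)+10\sqrt{k_0}\le\varpi_0$.

So $G$ is compact in $\{z\ne0\}$.

**Step 4: the boundary of $\Omega_r$ is smooth.** In the coordinates $(z,W,\alpha,b,y)$, $Q$ does not depend on $W$. If $\rho_0=0$ and $d\rho_0=0$, then $W=2k_0$, $dQ=0$, and $Q=k_0$, contradicting the choice of $k_0$. So $d\rho_0\ne0$ on $\{\rho_0=0\}$, and $G=\overline{\Omega_r}$. This is what the term $\frac1{4k_0}|W|^2$ is for, besides boundedness. Let $\mu_0$ be a cutoff, $0\le\mu_0\le1$, $\mu_0=1$ near $G$, with compact support in $\{z\neq0\}$, and $r=\mu_0\rho_0+(1-\mu_0)$. Then $r\in C^\infty(\mathbb C^5)$, $r=\rho_0$ near $\overline{\Omega_r}$, and $r>0$ off $\overline{\Omega_r}$.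

**Step 5: attaching the first disc $D^*$.** The family of discs must start inside the domain, and $\Omega_r$ contains no point with $z=0$. Let $\sigma\ge0$ be smooth with compact support in $S$, $\sigma=1$ on $D^*$. Let $T>\max_{D^*}r$ be a positive regular value of $r/\sigma$ on $\{\sigma>0\}$. On $\{r-T\sigma=0\}$ we have $d(r-T\sigma)\neq0$: where $\sigma>0$ it equals $\sigma\,d(r/\sigma)$; where $\sigma=0$, also $d\sigma=0$, and it equals $dr=d\rho_0\ne0$ at a point with $r=0$. Define
$$\Omega=\text{the component of }\{r-T\sigma<0\}\text{ containing }D^*.$$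
Near a boundary point of $\Omega$ the set $\{r-T\sigma<0\}$ is a connected one-sided neighborhood, hence coincides with $\Omega$ there. So $\Omega$ is a bounded domain with $C^\infty$ boundary, and $\Omega\subset\Omega_r\cup S$.

**Step 6: the discs.** If $|z|=1$ and $w=0$, then $W=0$ and $\rho_0=Q$, so the point lies in $\Omega_r$ iff $Q<0$. Consider
$$D_{(t)}=\{(z,0,1,0,t):|z|\le1\}\ (y_N\le t\le\ell),\qquad D_x=\{(z,0,e^{2\pi iNx},xz,y_N):|z|\le1\}\ (0\le x\le1).$$
On their boundaries $\log|z|=0$, $\mathrm{Im}\,y=0$ and $\chi=0$. Also $\varphi=0$ there. For $\partial D_{(t)}$ this holds because $d_M(1,0)=0$ for all $M$ and $\mathsf e(1,0)=0$. For $\partial D_x$ we have $b=x$, $\theta_N(y_N)=1$, the other $\theta_M$ vanish, $d_N=0$ on $Z_N$, and the factor $(t/y_N-1)^2$ vanishes. So $Q=-g(t)<0$, and these circles lie in $\Omega_r\subset\{r-T\sigma<0\}$. They are connected through circles to $\partial D_{(\ell)}=\partial D^*$, so they lie in $\Omega$. Thus we have a continuous family as in Lemma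 2: it starts with $D^*\subset\Omega$, passes through the $D_{(t)}$ to $D_{(y_N)}=D_{x=0}$, and then through all $D_x$. For $x=k/N$, $k=0,\dots,N$, all $D_x$ have the same center
$$q_N=(0,0,1,0,y_N).$$

## 7. A loop in $\Omega$ on which $\alpha$ winds

The discs are in place for all $N$ at once. In the example of Section 3 the lifts were told apart by a branch of $\log\alpha$. Here that fails, because $\Omega$ contains the loop $\{(1,2k_0,e^{i\phi},0,0):0\le\phi\le2\pi\}$. Indeed, on it $W=2k_0$ and $t=0$, so $\varphi=\chi=g=0$, $Q=0$, and $\rho_0=-k_0<0$ by (4). Its point with $\alpha=1$ is joined to $D^*$ as follows. Along $(1,w,1,0,\ell)$, $0\le w\le2k_0$, which starts on $\partial D^*$, we have $Q=-g(\ell)$ and $\rho_0=\frac{(w-2k_0)^2}{4k_0}-k_0-g(\ell)\le-g(\ell)<0$. Then along $(1,2k_0,1,0,t)$, $\ell\ge t\ge0$, we have $Q=-g(t)$ and $\rho_0=-k_0-g(t)<0$. So the loop lies in $\Omega$, $\alpha$ has winding number $1$ on it, and $\log\alpha$ has no branch on $\Omega$. The half-space side, where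 $W$ is not small, sees every $(\alpha,b)$.

The way past this has two parts. First, near the $N$-th gate replace $\alpha$ by $\alpha+\omega$, where $\omega$ is a holomorphic function of $A$ that vanishes at $A=y_N^2$ and is large where $A$ is far from $y_N^2$. Away from that gate, $\alpha+\omega$ is then dominated by $\omega$, which has a logarithm. Second, do not ask for a function at all where $|u|$ is large: instead build a covering that is the Riemann surface of $\log(\alpha+\omega)$ for small $|u|$ and trivial for large $|u|$, and lift $\Omega$ into it. To get functions on this covering we need it to be Stein. So we first need a Stein domain $X_0\supset\Omega$ that is narrow in the transition region between small and large $|u|$, narrow enough that $\log(\alpha+\omega)$ has a branch there.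

## 8. The auxiliary Stein domain $X_0$

From here to the end of Section 11, $N$ is fixed, with its constants. Let $A_N=y_N^2$ and
$$D_0=\{|z|<3,|w|<1,|\alpha|<\tfrac32,|\beta|<4,|y|<1,\ \mathrm{Re}\,A>0,\ zw+R(A)\neq0\},\qquad\omega=\Xi\Big(\frac{A-A_N}{A+A_N}\Big)^2.$$
$D_0$ is pseudoconvex: it is a polydisc, cut by the pluriharmonic condition $\mathrm{Re}\,A>0$, with the zero set of a holomorphic function removed. On $D_0$ the functions $u,\omega$ are holomorphic, $1+u\ne0$, and $|\omega|<\Xi$ because $\mathrm{Re}\,A>0$. For $A=t^2$ real, $\omega\in[0,\Xi)$ vanishes exactly at $t=y_N$ and increases on both sides; this is why the quotient is squared. Let $v=\max(v_I,v_{II})$ with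
$$v_I=v'-M_1\mathrm{Re}\,\omega,\qquad v_{II}=v''-M_2\mathrm{Re}(\omega-1)^2 .$$
A bound on $v_I$ forces $(\alpha,b)$ near the helix unless $\mathrm{Re}\,\omega$ is large. A bound on $v_{II}$ forces $(\alpha,b)$ near $(1,0)$ where $\omega$ is close to $1$, the dangerous place for zeros of $\alpha+\omega$. The function $v$ is psh, continuous, and $v\le V_{\max}$. Put
$$\psi=\log|w|+\log^+|z|+2cv+c\log|R(A)|-(1+c)\log|zw+R(A)|-3c,\qquad X_0=\{\psi<0\}\subset D_0.$$
Since $\log|R|$ and $\log|zw+R|$ are pluriharmonic on $D_0$, $\psi$ is psh, and it is continuous into $[-\infty,\infty)$. So $X_0$ is pseudoconvex, i.e. Stein. For $z\ne0$, substituting $zw=uR$ and $\log|w|+\log^+|z|=\log|zw|+\log^+\frac1{|z|}$,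
$$\psi=\log|u|-(1+c)\log|1+u|+\log^+\tfrac1{|z|}+2cv-3c.\tag{5}$$
One reads off the shape of $X_0$. Where $w=0$, $\psi=-\infty$, whatever $v$ is; so the full discs $D_x$ will lie in $X_0$. For huge $|u|$ the first two terms are about $-c\log|u|$, again very negative. Only in between does $\psi<0$ restrict $v$ and $|z|$.

**Observation.** On $D_0$, if $|A|>\varpi_N$, then $v\le-\frac2c$ and $\mathrm{Re}\,\omega>\frac32$. Indeed $\tau:=A_N/A$ has $|\tau|\le\frac1{100}$ by (3), and $|\omega/\Xi-1|=4|\tau|/|1+\tau|^2\le0.05$. So $\mathrm{Re}\,\omega\ge0.9\,\Xi\ge7.2$, as $\Xi\ge8$. Also $\omega-1=\Xi(1+\zeta)$ with $|\zeta|\le0.05+\frac18=0.175$, so $\mathrm{Re}(\omega-1)^2\ge\Xi^2(1-2|\zeta|-|\zeta|^2)\ge\frac12\Xi^2$. Now (d) gives $v_I\le C'-0.9M_1\Xi\le-\frac2c$ and $v_{II}\le C''-0.5M_2\Xi^2\le-\frac2c$.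

**Lemma 4.** $\Omega_r\cup S\subset X_0$. Moreover, every point of $\Omega_r$ with $|u|<E$ satisfies $\log^+\frac1{|z|}+2cv<2cV$.

**Step 1: points of $S$.** $S\subset D_0$ by the choice of $\varsigma$ (note $\mathrm{Re}\,A>\ell^2/2$ and $|u|<\frac12$). Moreover $|A|>\ell^2/2>\varpi_N$, so $2cv\le-4$ by the Observation. With $|1+u|\ge\frac12$,
$$\psi=\log\tfrac{|w|}{|R|}+\log^+|z|+2cv-(1+c)\log|1+u|-3c\le\log\tfrac14+\log\tfrac32-4+\tfrac54\log2<0 .$$

**Step 2: points of $\Omega_r$ lie in $D_0$.** There $\mathrm{Re}\,W>Q+\frac1{4k_0}|W|^2\ge Q$, so (1) holds with $\varphi,\chi$ as in Section 6, and $\varphi=h$ for $t<0$. Also $|t|<\frac14$. So Lemma 3 applies; in particular $\mathrm{Re}\,A>0$. Also $|A|\le\varpi_0$. If $|u|\le2$, i.e. $|W|\le2|R|$, Lemma 3(v) with $E=2$, $\varepsilon=\frac1{20}$ gives $\mathrm{Re}\,u\ge-\frac3{20}\ge-\frac12$. So always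
$$|u|>2\quad\text{or}\quad\mathrm{Re}\,u\ge-\tfrac12 .$$
Thus $1+u\ne0$, and with the bounds of Section 6, Step 3, the point is in $D_0$. Recall $|\log|z||\le1$. We now check $\psi<0$ in three cases.

**Step 3: the case $|u|\ge E$.** Here $|1+u|\ge|u|/2$, so $\log|u|-(1+c)\log|1+u|\le-c\log E+(1+c)\log2$. By the choice of $E$,
$$\psi\le(1+c)\log2-c\log E+1+2cV_{\max}-3c=(1+c)\log2-2-3c<0 .$$

**Step 4: the case $|u|<E$, $|A|>\varpi_N$.** By the Observation $2cv\le-4$. If $|u|>2$, then $|u|\le2|1+u|$ and $|1+u|\ge1$; if $\mathrm{Re}\,u\ge-\frac12$, then $|u|\le|1+u|$ and $|1+u|\ge\frac12$. In both cases $\log|u|-(1+c)\log|1+u|\le\log2$. So $\psi\le\log2+1-4-3c<0$, and $\log^+\frac1{|z|}+2cv\le1-4<2cV$.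

**Step 5: the case $|u|<E$, $|A|\le\varpi_N$, reduced to a bound for $v$.** Lemma 3 with $(E,\varepsilon)$ of Section 5 applies: $0<t\le\sqrt{2\varpi_N}$; $\mathrm{Re}\,u\ge-\varepsilon-E\varepsilon\ge-\frac12$; and $|\log|z||\le\sqrt\Sigma\le\min(c,\eta)$ by (iii) and (g). We claim that $v\le\frac12$. Given this, $|u|\le|1+u|$ and $|1+u|\ge\frac12$ yield $\log|u|-(1+c)\log|1+u|\le c\log2$, so $\psi\le c\log2+c+c-3c<0$, and $\log^+\frac1{|z|}+2cv\le2c<2cV$ because $V\ge3$.

**Step 6: replacing $A$ by $t^2$ in $\omega$.** This turns the claim into one about a real variable. Let $\mathsf a=\frac{A-A_N}{A+A_N}$, $\mathsf a_r=\frac{t^2-A_N}{t^2+A_N}$, $\omega_r=\Xi\,\mathsf a_r^2\in[0,\Xi)$. Since $|A+A_N|\ge A_N$ and $t^2+A_N\ge t^2$,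
$$|\mathsf a-\mathsf a_r|=\frac{2A_N|A-t^2|}{|A+A_N|(t^2+A_N)}\le\frac{2|A-t^2|}{t^2}\le2\varepsilon .$$
As $|\mathsf a|,|\mathsf a_r|<1$, we get $|\omega-\omega_r|\le4\Xi\varepsilon$ and $|(\omega-1)^2-(\omega_r-1)^2|=|\omega-\omega_r||\omega+\omega_r-2|\le4\Xi\varepsilon(2\Xi+2)$. By (e),
$$v_I\le v'-M_1\omega_r+\tfrac14,\qquad v_{II}\le v''-M_2(\omega_r-1)^2+\tfrac14 .$$

**Step 7: the claim when $\omega_r\ge\Xi_1$.** As $\Xi_1\ge2$: $v'\le C'\le M_1\omega_r$ and $v''\le C''\le M_2\le M_2(\omega_r-1)^2$. So $v\le\frac14$.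

**Step 8: the claim when $\omega_r<\Xi_1$.** Here the walls act. We have $|\mathsf a_r|<\frac12$, so $\vartheta:=t/y_N\in(3^{-1/2},3^{1/2})$. Hence $\theta_N(t)=1$ and $\varphi=h(t)[d_N+(\vartheta-1)^2\mathsf e]$. By $\varphi\le\Sigma$, Lemma 3(iii), and (3) (note $t\le2y_N$),
$$d_N+(\vartheta-1)^2\mathsf e\le4Ee^{-1/t+t^{-1/2}}\le\kappa^\circ .$$
Since $|\alpha|,|b|<\frac43$ and $|\log|z||\le\eta$, (f) gives $v'=0$, so $v_I\le\frac14$. For $v_{II}$ there are two possibilities.

If $\omega_r\le\frac14$, then $M_2(\omega_r-1)^2\ge\frac9{16}\cdot2C''\ge v''$.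

If $\omega_r>\frac14$, then $|\mathsf a_r|>\frac1{2\sqrt\Xi}$, so $|\vartheta^2-1|>\frac{\vartheta^2+1}{2\sqrt\Xi}\ge\frac{(\vartheta+1)^2}{4\sqrt\Xi}$. Thus $|\vartheta-1|\ge\frac{\vartheta+1}{4\sqrt\Xi}\ge\frac1{6\sqrt\Xi}$ and $\mathsf e\le36\,\Xi\kappa^\circ\le(300N)^{-2}$. Hence $|\alpha-1|\le\frac1{300N}$, $|\beta|=|z||b|\le\frac e{300N}\le\frac1{100N}$, and $v''=0$.

In both cases $v_{II}\le\frac14$, so $v\le\frac14\le\frac12$. $\square$

## 9. A branch of $\log(\alpha+\omega)$ where $v$ is bounded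

Let
$$J=\{x\in D_0:\ z\neq0,\ \log^+\tfrac1{|z|}+2cv<2cV\}.$$

**Lemma 5.** On $J$ one has $\alpha+\omega\ne0$, and there is a continuous (hence holomorphic) $\Lambda:J\to\mathbb C$ with $e^\Lambda=\alpha+\omega$. Moreover $\Lambda=\mathrm{Log}\,\omega+\mathrm{Log}(1+\frac\alpha\omega)$ where $\mathrm{Re}\,\omega>\frac32$, and $\Lambda=\mathfrak l(\alpha,b)$ where $\omega=0$.

**Step 1: what membership in $J$ forces.** On $J$ we have $v_I<V$ and $v_{II}<V$. As $v'\ge0$, $\mathrm{Re}\,\omega>-V/M_1=-\varepsilon_1$.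

If $\mathrm{Re}\,\omega<2$, then $v\ge v_I>-2M_1$, so $\log^+\frac1{|z|}<2cV+4cM_1\le\delta$, i.e. $|z|>e^{-\delta}>\frac12$. Also $v'<V+2M_1$, so $(\alpha,b)\in U'$ by (2); in particular $1-\varepsilon_2<|\alpha|<1+\varepsilon_2$.

If in addition $\mathrm{Re}(\omega-1)^2<\frac1{4\kappa}$, then $v''<V+\frac{M_2}{4\kappa}=2V$, so $(\alpha,b)\in U''$ by (2).

**Step 2: three open sets with explicit logarithms.** The principle is to factor out whichever of $\alpha,\omega$ is larger, and to use $\mathrm{Re}(\alpha+\omega)>0$ when neither clearly is.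

- $\mathcal R=\{\mathrm{Re}\,\omega>\frac32\}\cup\{1<\mathrm{Re}\,\omega<2,\ \mathrm{Re}(\omega-1)^2>\frac1{8\kappa}\}$. Here $|\omega|>|\alpha|$: in the first set $|\alpha|<\frac32$; in the second $\mathrm{Re}\,\omega-1>(8\kappa)^{-1/2}$, so $|\omega|>1+(8\kappa)^{-1/2}>1+\varepsilon_2>|\alpha|$. Put $\Lambda=\mathrm{Log}\,\omega+\mathrm{Log}(1+\frac\alpha\omega)$.
- $\mathcal M=\{\mathrm{Re}\,\omega<2,\ \mathrm{Re}(\omega-1)^2<\frac1{4\kappa}\}$. Here $(\alpha,b)\in U'\cap U''$ and $\mathrm{Re}(\alpha+\omega)>0.9-\varepsilon_1>0$. Put $\Lambda=\mathrm{Log}(\alpha+\omega)$.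
- $\mathcal L=\{\mathrm{Re}\,\omega<1,\ \mathrm{Re}(\omega-1)^2>\frac1{8\kappa}\}$. Here, with $a=\mathrm{Re}\,\omega\in(-\varepsilon_1,1)$, we have $(\mathrm{Im}\,\omega)^2<(1-a)^2-\frac1{8\kappa}$. The convex function $a^2+(1-a)^2$ is at most the maximum of its values $1+2\varepsilon_1+2\varepsilon_1^2$ and $1$ at the end points. So
$$|\omega|^2<a^2+(1-a)^2-\tfrac1{8\kappa}\le1+3\varepsilon_1-\tfrac1{8\kappa}=1-\tfrac1{16\kappa}=1-2\varepsilon_2<(1-\varepsilon_2)^2<|\alpha|^2 .$$
Put $\Lambda=\mathfrak l(\alpha,b)+\mathrm{Log}(1+\frac\omega\alpha)$.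

In each set $\alpha+\omega\ne0$ and $e^\Lambda=\alpha+\omega$.

**Step 3: they cover $J$.** If $\mathrm{Re}\,\omega>\frac32$, the point is in $\mathcal R$. If $\mathrm{Re}\,\omega\le\frac32$ and the point is not in $\mathcal M$, then $\mathrm{Re}(\omega-1)^2\ge\frac1{4\kappa}>\frac1{8\kappa}$. This excludes $\mathrm{Re}\,\omega=1$, where $\mathrm{Re}(\omega-1)^2\le0$; so the point is in $\mathcal R$ or $\mathcal L$.

**Step 4: the definitions agree.** $\mathcal L\cap\mathcal R=\emptyset$. On $\mathcal M\cap\mathcal R$ the arguments of $\omega$ and $1+\alpha/\omega$ lie in $(-\frac\pi2,\frac\pi2)$, so the sum of the logarithms is the principal logarithm of $\alpha+\omega$. On $\mathcal M\cap\mathcal L$, $\mathfrak l=\mathrm{Log}\,\alpha$ by Lemma 1, with $|\arg\alpha|<0.2$ and $|\arg(1+\omega/\alpha)|<\frac\pi2$, so again $\Lambda=\mathrm{Log}(\alpha+\omega)$. So $\Lambda$ is well defined and continuous. The formula for $\mathrm{Re}\,\omega>\frac32$ is the one on $\mathcal R$. Points with $\omega=0$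 lie in $\mathcal L$, since $1>\frac1{8\kappa}$, and there $\Lambda=\mathfrak l$. $\square$

## 10. The neck $|u|\approx1/c$, the covering, and the lift of $\Omega$

**Step 1: the neck lies in $J$.** Here we find the transition region where $X_0$ is narrow. The function $\nu(\rho)=(1+c)\log(1+\rho)-\log\rho$ has its minimum at $\rho=\frac1c$, with
$$\nu(\tfrac1c)=(1+c)\log(1+c)+c\log\tfrac1c\le\tfrac54c+c\log\tfrac1c .$$
By continuity choose $\frac12\le\tau_-<\frac1c<\tau_+\le\frac2c$ (recall $\frac1c\ge4$) with $\nu\le\nu(\frac1c)+\frac c4$ on $[\tau_-,\tau_+]$, and let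
$$Y=X_0\cap\{|u|<\tau_+\},\qquad Y_\infty=X_0\cap\{|u|>\tau_-\},\qquad X_0=Y\cup Y_\infty .$$
On $Y_\infty\cap Y$ we have $u\ne0$, so $z\ne0$. By (5), $\psi<0$ and $|1+u|\le1+|u|$,
$$\log^+\tfrac1{|z|}+2cv<3c+\nu(|u|)\le3c+\tfrac32c+c\log\tfrac1c<6c+c\log\tfrac1c=2cV.$$
Hence
$$Y_\infty\cap Y\subset J.\tag{6}$$
Also $\tau_+\le\frac2c<e^{3/c}\le E$, so the second part of Lemma 4 gives
$$\Omega_r\cap Y\subset J.\tag{7}$$

**Step 2: removing the zeros of $\alpha+\omega$.** Let $H=\{x\in Y:\alpha+\omega=0\}$. By (6) and Lemma 5, $H\cap Y_\infty=\emptyset$. So $X_1:=X_0\setminus H=Y_\infty\cup(Y\setminus H)$ is open, and $H$ is closed in $X_0$. It is a (possibly empty) analytic hypersurface, since $\partial(\alpha+\omega)/\partial\alpha=1$; so the boundary of $X_1$ in $X_0$ is $H$. For $p\in H$ and a small ball $B\ni p$ in $Y$, $B\setminus H=\{x\in B:\alpha+\omega\neq0\}$ is Stein. By Docquier–Grauert, $X_1$ is Stein.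

**Step 3: the covering.** Glue
$$\mathcal X=\Big[\big(Y_\infty\times\mathbb Z\big)\ \sqcup\ \{(x,\mathfrak z)\in(Y\setminus H)\times\mathbb C:\ e^{\mathfrak z}=\alpha+\omega\}\Big]\Big/\sim,\qquad(x,k)\sim(x,\Lambda(x)+2\pi ik),\ x\in Y_\infty\cap Y .$$
The two pieces are coverings of the open sets $Y_\infty$ and $Y\setminus H$. Over $Y_\infty\cap Y$ the map $(x,k)\mapsto(x,\Lambda(x)+2\pi ik)$ is an isomorphism of coverings, because $\Lambda$ is a branch of $\log(\alpha+\omega)$ on $J$. So every point of $X_1$ has an evenly covered neighborhood under $\mathrm{pr}:\mathcal X\to X_1$. In particular $\mathcal X$ is Hausdorff: points with different projections are separated in $X_1$, and points with the same projection lie in different sheets over an evenly covered neighborhood. It has countable topology since the fibers are countable. Each component of $\mathcal X$ is an unramified covering of a component of $X_1$, hence Stein by Stein's theorem. So $\mathcal X$ is Stein, and functions in $\mathcal O(\mathcal X)$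 can take prescribed values at finitely many points.

**Step 4: lifting $\Omega$.** We want a holomorphic $\iota:\Omega\to\mathcal X$ with $\mathrm{pr}\circ\iota=\mathrm{id}$, so that functions on $\mathcal X$ give functions on $\Omega$. Define:

- $\iota(x)=(x,0)\in Y_\infty\times\mathbb Z$ for $x\in\Omega\cap\Omega_r\cap Y_\infty$;
- $\iota(x)=(x,\Lambda(x))$ for $x\in\Omega\cap\Omega_r\cap Y$; by (7) this set is in $J$, so $x\notin H$;
- $\iota(x)=(x,\ \mathrm{Log}\,\omega+\mathrm{Log}(1+\frac\alpha\omega))$ for $x\in\Omega\cap S$.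

In the last case, $|u|<\frac12\le\tau_-$ and $S\subset X_0$ give $S\subset Y\setminus Y_\infty$. And $|A|>\varpi_N$ gives $\mathrm{Re}\,\omega>\frac32>|\alpha|$ on $S$ by the Observation, so the formula makes sense and $S\cap H=\emptyset$. The three open sets cover $\Omega$, because $\Omega\subset\Omega_r\cup S$ and $\Omega_r\subset X_0=Y\cup Y_\infty$. The definitions agree on overlaps: on $\Omega\cap\Omega_r\cap Y_\infty\cap Y$ by the gluing with $k=0$; on $\Omega\cap\Omega_r\cap S\subset\Omega_r\cap Y\subset J$ by the formula in Lemma 5 for $\mathrm{Re}\,\omega>\frac32$; and $S\cap Y_\infty=\emptyset$. So $\iota$ is a well-defined continuous, hence holomorphic, lift.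

The loop of Section 7 does no harm now: $\iota$ is a section of a covering, and where $|u|$ is large the covering is trivial and forgets $\alpha$.

## 11. Counting points over $q_N$ in $\mathbb C^5$

**Step 1: lifts to the envelope.** Apply Lemma 2 to the family of Section 6, Step 6, ending with $D_x$, $x\in[0,1]$. It gives lifts $\widetilde D_x:\overline{\mathbb D}\to\widetilde\Omega$ of $\zeta\mapsto D_x(\zeta)=(\zeta,0,e^{2\pi iNx},x\zeta,y_N)$ with $\widetilde D_x=j\circ D_x$ on $\partial\mathbb D$. Put $\tilde q_k=\widetilde D_{k/N}(0)\in\pi^{-1}(q_N)$, $k=0,\dots,N$.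

**Step 2: lifts to $\mathcal X$.** These are explicit. On $D_x$ we have $w=0$ and $A=A_N>0$, so $D_x\subset D_0$, $u=0$, $\psi=-\infty$; thus $D_x\subset Y$. Further $\omega=0$ and $\alpha+\omega=e^{2\pi iNx}\ne0$. Hence $D_x\subset Y\setminus H$, and
$$\widehat D_x(\zeta)=(D_x(\zeta),2\pi iNx)$$
is a lift of $D_x$ to $\mathcal X$. For $|\zeta|=1$, $D_x(\zeta)\in\Omega\cap\Omega_r\cap Y\subset J$ with $b=x$ and $\omega=0$. By Lemmas 5 and 1, $\Lambda=\mathfrak l(e^{2\pi iNx},x)=2\pi iNx$. So $\widehat D_x=\iota\circ D_x$ on $\partial\mathbb D$.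

**Step 3: a separating function.** Choose $F\in\mathcal O(\mathcal X)$ with distinct values at the $N+1$ distinct points $(q_N,2\pi ik)=\widehat D_{k/N}(0)$, $k=0,\dots,N$. Let $f=F\circ\iota\in\mathcal O(\Omega)$, and let $\tilde f\in\mathcal O(\widetilde\Omega)$ be its extension, $\tilde f\circ j=f$.

**Step 4: comparison of germs.** Let $x=k/N$. Read through the local biholomorphisms $\pi$ and $\mathrm{pr}$, the germs of $\tilde f$ at $\widetilde D_x(\zeta)$ and of $F$ at $\widehat D_x(\zeta)$ are germs at $D_x(\zeta)\in\mathbb C^5$. For $\zeta=1$ both are the germ of $f$, because $\widetilde D_x(1)=j(D_x(1))$ and $\widehat D_x(1)=\iota(D_x(1))$. As $\zeta$ moves from $1$ to $0$, both are analytic continuations of the same germ along the same path, so they agree at $\zeta=0$. Thus $\tilde f(\tilde q_k)=F(q_N,2\pi ik)$. These values are distinct, so $\tilde q_0,\dots,\tilde q_N$ are distinct points of $\pi^{-1}(q_N)$: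
$$\#\pi^{-1}(q_N)\ge N+1\qquad\text{for every }N.$$
The domain $\Omega$ is one fixed domain, the same for all $N$; only $X_0,\mathcal X,F$ depend on $N$. This proves the Theorem for $n=5$. $\blacksquare$

## 12. From $\mathbb C^5$ to $\mathbb C^n$, $n>5$

**Step 1: a defining function for $\Omega$ alone.** The function $f_0=r-T\sigma$ may be negative on other components too. Since $df_0\ne0$ on $\{f_0=0\}$, the compact set $\{f_0\le0\}$ is a smooth manifold with boundary with finitely many components, one of which is $\overline\Omega$. Take a cutoff $\mu_1$, $0\le\mu_1\le1$, equal to $1$ near $\overline\Omega$, with compact support disjoint from the other components. Then $r_\Omega=\mu_1f_0+(1-\mu_1)$ is smooth, $\Omega=\{r_\Omega<0\}$, $r_\Omega>0$ off $\overline\Omega$, and $dr_\Omega\neq0$ on $\partial\Omega$.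

**Step 2: the domain.** Put
$$\Omega^{(n)}=\{(x,\xi)\in\mathbb C^5\times\mathbb C^{n-5}:\ r_\Omega(x)+|\xi|^2<0\}.$$
It is bounded, since $x\in\Omega$ and $|\xi|^2<-\min_{\overline\Omega}r_\Omega$. It is connected, since it retracts along $\xi\mapsto s\xi$, $s\in[0,1]$, onto $\Omega\times0$. Its boundary is $C^\infty$: the gradient of $r_\Omega+|\xi|^2$ is nonzero if $\xi\ne0$, and on the boundary with $\xi=0$ we have $r_\Omega=0$, $dr_\Omega\ne0$.

**Step 3: the sheets.** Fix $N$. The discs $D^*\times0$, $D_{(t)}\times0$, $D_x\times0$ satisfy the hypotheses of Lemma 2 for $\Omega^{(n)}$, so the $D_x\times0$ lift to the envelope of $\Omega^{(n)}$. If $(x,\xi)\in\Omega^{(n)}$ then $x\in\Omega$, so $f(x,\xi)=F(\iota(x))$ is in $\mathcal O(\Omega^{(n)})$; let $\tilde f$ be its extension to the envelope. Now replace $\mathcal X$ by $\mathcal X\times\mathbb C^{n-5}$, $\iota$ by $(x,\xi)\mapsto(\iota(x),\xi)$, and $F$ by the same function, independent of $\xi$. The discs $(\widehat D_x,0)$ lift $D_x\times0$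 and agree with the new $\iota$ on the boundary circles. For $x=k/N$, the germ of $\tilde f$ along the lifted disc and the germ of $F$ along $(\widehat D_x,0)$ agree at $\zeta=1$ and are continued along the same path $\zeta\mapsto(D_x(\zeta),0)$, so they agree at $\zeta=0$. Hence $\tilde f$ takes the $N+1$ distinct values $F(q_N,2\pi ik)$ at points of the envelope over $(q_N,0)$. This gives at least $N+1$ points of the envelope of $\Omega^{(n)}$ over $(q_N,0)$, for every $N$, and proves the Theorem. $\blacksquare$
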